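\title{A torsion obstruction to building absolutely cartesian cubes}

\begin{abstract}
A cubical diagram of spaces is absolutely cartesian if it becomes homotopy cartesian after applying any homotopy functor. A conjecture predicts that every absolutely cartesian $n$-cube is, up to weak equivalence, a chain of compositions of maps between absolutely cartesian $(n-1)$-cubes. We show that this fails for some $n\in\{3,4,5,6\}$. An absolutely cartesian cube has a contractible cochain complex over the linearized homotopy category, and we define a torsion invariant of such complexes that vanishes on every cube built from weak equivalences by maps, compositions and cancellations. An explicit $6$-cube, with points and copies of $K(\mathbb Z/11,1)$ at its vertices, is absolutely cartesian because $1-t-t^{-1}$ is a unit of $\mathbb Z[t]/(t^5-1)$, and the invariant detects this unit. For spectrum-valued functors the classification of squares persists and the conjecture fails for some $n\in\{3,4,5\}$.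
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $S$ be a set with $n$ elements, $\mathcal P(S)$ its power set ordered by inclusion, and $\mathcal P_0(S)$ the poset of nonempty subsets. An \emph{$n$-cube} of spaces is a functor $\mathcal X$ from $\mathcal P(S)$ to spaces. It is \emph{cartesian} (always in the homotopical sense) if the natural map
\[
\mathcal X(\emptyset)\longrightarrow \operatorname*{holim}_{T\in\mathcal P_0(S)}\mathcal X(T)
\]
is a weak equivalence. The same definition applies to cubes of spectra. A $1$-cube is a map, and it is cartesian when it is a weak equivalence; a $2$-cube is a commutative square, and it is cartesian when it is a homotopy pullback. Two cubes are \emph{weakly equivalent} if they are connected by a zigzag of objectwise weak equivalences.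

A \emph{homotopy functor} is a covariant functor $F$ from spaces to spaces, or from spaces to spectra, that preserves weak equivalences, as in Goodwillie's calculus of functors. A cube $\mathcal X$ of spaces is \emph{absolutely cartesian} if $F\circ\mathcal X$ is cartesian for every homotopy functor $F$. This property is invariant under weak equivalence of cubes, and it is much stronger than being cartesian. The square expressing $\Omega S^1$ as the homotopy pullback of $\ast\to S^1\leftarrow PS^1$ is cartesian, but the homotopy functor $\pi_0$, with values in discrete spaces, turns it into a square with $\mathbb Z$ at the initial vertex and points elsewhere, which is not. A homotopy functor is required to respect weak equivalences and nothing else, so one expects an absolutely cartesian cube to be cartesian for reasons that can be read off from the weak equivalences that it contains. The question is what these reasons are.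

Fix a direction $s\in S$. An $n$-cube $\mathcal X$ determines two $(n-1)$-cubes indexed by $\mathcal P(S\setminus\{s\})$, namely $X(T)=\mathcal X(T)$ and $Y(T)=\mathcal X(T\cup\{s\})$, and the maps of $\mathcal X$ in direction $s$ form a natural transformation $X\to Y$. Conversely, every natural transformation of $(n-1)$-cubes is an $n$-cube; we write $\mathcal X=[X\to Y]$. If $\mathcal C=[X\to Y]$ and $\mathcal D=[Y\to Z]$ are viewed in the same direction and share the face $Y$, their \emph{composition} $\mathcal C\circ\mathcal D=[X\to Z]$ is given by the composite transformation; it glues the two cubes along $Y$.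

A $1$-cube is absolutely cartesian exactly when it is a weak equivalence (take $F$ to be the identity for one implication). From there, two formal principles produce more examples: a map of two cartesian cubes is cartesian, and a composition of two cartesian cubes is cartesian (Lemma~\ref{lem:formal}). Applying $F$ commutes with both constructions, so both principles hold for absolutely cartesian cubes. For $n\ge2$ let $\mathcal G_n$ be the smallest class of $n$-cubes that
\begin{itemize}
\item[(i)] contains every map, in any direction, of two absolutely cartesian $(n-1)$-cubes, and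
\item[(ii)] is closed under composition, in any direction, of two members that share a face.
\end{itemize}
Every cube weakly equivalent to a member of $\mathcal G_n$ is absolutely cartesian. For $n=2$ the converse is known: a square is absolutely cartesian if and only if two opposite edges are weak equivalences, that is, if and only if it is a map of two absolutely cartesian $1$-cubes. (A proof is included in Section~\ref{sec:squares}.) One would guess that the two principles account for all examples in every dimension. This is the conjecture posed in \cite{Eldred}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $n\ge2$ the following statement holds.}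
\begin{itemize}
\item[$(\mathrm Q_n)$] \emph{An $n$-cube of spaces is absolutely cartesian if and only if it is weakly equivalent to a member of $\mathcal G_n$.}
\end{itemize}

\subsection{Results}

\begin{theorem}\label{thm:A}
The statements $(\mathrm Q_3),(\mathrm Q_4),(\mathrm Q_5),(\mathrm Q_6)$ are not all true: for some $n\in\{3,4,5,6\}$ there is an absolutely cartesian $n$-cube that is not weakly equivalent to any member of $\mathcal G_n$. Hence the conjecture is false.
\end{theorem}

We do not determine the first $n$ for which $(\mathrm Q_n)$ fails; Remark~\ref{rem:which} explains why the method leaves this undecided. The definition of $\mathcal G_n$ refers to all absolutely cartesian $(n-1)$-cubes, and these are not under control unless $(\mathrm Q_{n-1})$ holds. It is therefore convenient to unwind the recursion and start from weak equivalences alone. Let $\mathcal C_1$ be the class of weak equivalences. For $n\ge2$ let $\mathcal C_n$ be the smallest class of $n$-cubes that contains all maps, in any direction, between cubes of $\mathcal C_{n-1}$ and is closed under weak equivalence of cubes, under composition in any direction, and under \emph{cancellation}: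 if two of $[X\to Y]$, $[Y\to Z]$ and their composition $[X\to Z]$ lie in $\mathcal C_n$, so does the third. Let $A_n$ be the abelian group generated by the absolutely cartesian $n$-cubes, subject to these relations: weakly equivalent cubes are equal; $[\mathcal C\circ\mathcal D]=[\mathcal C]+[\mathcal D]$ for composable absolutely cartesian $\mathcal C,\mathcal D$; and $[\mathcal C]=0$ for absolutely cartesian $\mathcal C\in\mathcal C_n$.

\begin{theorem}\label{thm:B}
For every $n\ge6$ there are absolutely cartesian $n$-cubes that do not lie in $\mathcal C_n$. Moreover, for $n\ge6$ there is a homomorphism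
\[
A_n\longrightarrow\bigoplus_{p}(\mathbb Z/p)^\times ,
\]
where $p$ ranges over the infinitely many primes congruent to $1$ modulo $5$, whose image contains a copy of $\mathbb Z/5$ in each summand.
\end{theorem}

Call a cube $\mathcal X$ of spaces \emph{stably absolutely cartesian} if $F\circ\mathcal X$ is cartesian for every spectrum-valued homotopy functor $F$. Let $\mathcal G_n^{\mathrm{st}}$ and $(\mathrm Q_n^{\mathrm{st}})$ be obtained from $\mathcal G_n$ and $(\mathrm Q_n)$ by inserting ``stably'' before ``absolutely cartesian'' throughout.

\begin{theorem}\label{thm:C}
A square of spaces is stably absolutely cartesian if and only if two opposite edges are weak equivalences. The statement $(\mathrm Q_n^{\mathrm{st}})$ fails for some $n\in\{3,4,5\}$.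
\end{theorem}

\subsection{The method}
The proof has three parts. First, a cube $\mathcal X$ has a cochain complex $C(\mathcal X)$ whose terms are formal sums of the spaces $\mathcal X(T)$ and whose differential is the alternating sum of the edges, and $C(\mathcal X)$ is contractible when $\mathcal X$ is absolutely cartesian (Section~\ref{sec:linear}). This already suffices to classify squares (Section~\ref{sec:squares}). Second, a contractible complex with a preferred basis can carry a secondary invariant, in the manner of Whitehead torsion, which measures the difference between an invertible matrix and a product of elementary matrices and signed permutation matrices. Maps and compositions of cubes correspond to extensions and elementary changes of basis, so such an invariant vanishes on $\mathcal C_n$. Section~\ref{sec:model} computes the invariant by hand in the ring $\mathbb Z[t]/(t^5-1)$, and Sections~\ref{sec:theta}--\ref{sec:cubes} define it for all cubes. Third, we build a cube whose differential is essentially an invertible $5\times5$ matrix over that ring with determinant $\pm(1-t-t^{-1})$ (Section~\ref{sec:L}), prove that it is absolutely cartesian after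 adding one direction (Section~\ref{sec:abs}), and compute its invariant (Section~\ref{sec:value}). The theorems follow in Section~\ref{sec:proofs}.

\section{Homotopy limits over cubes}\label{sec:recall}

Spaces are unpointed unless stated otherwise. Let $\mathcal H$ be the homotopy category, obtained from spaces by inverting the weak equivalences, and put $[K,Y]=\mathcal H(K,Y)$; for a CW complex $K$ this is the set of free homotopy classes of maps. A map is a weak equivalence if and only if it is an isomorphism in $\mathcal H$, and by the Yoneda lemma this holds if and only if it induces a bijection on $[K,-]$ for every $K$. Spaces are small with respect to a fixed universe, so that a choice can be made for all spaces at once. The constant cube at the one-point space is denoted $\underline\ast$.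

To compute homotopy limits we apply the singular complex functor and work with Kan complexes. For a finite poset $\mathcal D$ and a diagram $Y$ of Kan complexes on $\mathcal D$, the Bousfield--Kan formula describes $\operatorname{holim}Y$ as the simplicial subset of $\prod_{T}\operatorname{Map}(N(\mathcal D_{\le T}),Y_T)$ formed by the families $(\varphi_T)$ such that, for $T'\le T$, the restriction of $\varphi_T$ to the nerve $N(\mathcal D_{\le T'})$ is the composite of $\varphi_{T'}$ with $Y_{T'}\to Y_T$. We use the following standard facts.
\begin{itemize}
\item[(H1)] An objectwise weak equivalence induces a weak equivalence on $\operatorname{holim}$, and an objectwise Kan fibration induces a Kan fibration.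
\item[(H2)] $\operatorname{holim}$ commutes with limits and with $\operatorname{Map}(\Delta^1,-)$, hence with products, fibers, and homotopy fibers $\operatorname{hofib}_b(A\to B)=A\times_B\operatorname{Map}(\Delta^1,B)\times_B\{b\}$.
\item[(H3)] For a constant diagram with value $A$, $\operatorname{holim}=\operatorname{Map}(N\mathcal D,A)$. If $\mathcal D$ has a greatest element, then $N\mathcal D$ is contractible and the inclusion of constants $A\to\operatorname{holim}A$ is a weak equivalence. In particular constant $n$-cubes are cartesian for $n\ge1$, and $\underline\ast$ is absolutely cartesian.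
\item[(H4)] For a cube $X$ let $\widehat X$ be the homotopy limit of $X$ over the nonempty subsets. If $\mathcal X=[X\to Y]$, then $\widehat{\mathcal X}$ is naturally the homotopy pullback of $\widehat X\to\widehat Y\leftarrow Y(\emptyset)$. Thus $\mathcal X$ is cartesian if and only if the square
\[
\begin{array}{ccc} X(\emptyset)&\longrightarrow&\widehat X\\ \downarrow&&\downarrow\\ Y(\emptyset)&\longrightarrow&\widehat Y\end{array}
\]
is a homotopy pullback.
\end{itemize}

\begin{lemma}\label{lem:formal}
A map of two cartesian cubes is cartesian, and a composition of two cartesian cubes is cartesian. The same holds for absolutely cartesian and for stably absolutely cartesian cubes.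
\end{lemma}

\begin{proof}
If $X$ and $Y$ are cartesian, the horizontal maps of the square in (H4) are weak equivalences, so the square is a homotopy pullback. For a composition, the square of $[X\to Z]$ is obtained by stacking the squares of $[X\to Y]$ and $[Y\to Z]$, and a stack of homotopy pullbacks is a homotopy pullback. Finally $F\circ[X\to Y]=[F\circ X\to F\circ Y]$ for any $F$.
\end{proof}

Every spectrum is functorially equivalent to an $\Omega$-spectrum $E$, a sequence of pointed Kan complexes $E_j=\Omega^\infty\Sigma^jE$ $(j\ge0)$ with weak equivalences $E_j\to\Omega E_{j+1}$. A map of $\Omega$-spectra is an equivalence if and only if it is a weak equivalence at each level $j$, and homotopy limits are formed levelwise. Hence a cube of spectra is cartesian if and only if each of its levels is a cartesian cube of spaces. Since the levels of a spectrum-valued homotopy functor are space-valued homotopy functors, we obtain: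

\begin{lemma}\label{lem:spacesuffice}
A cube $\mathcal X$ is absolutely cartesian if and only if $F\circ\mathcal X$ is cartesian for every space-valued homotopy functor $F$.
\end{lemma}

The \emph{total fiber} of a cube $E$ of spectra is $\operatorname{tfib}E=\operatorname{hofib}(E(\emptyset)\to\widehat E)$. A map of spectra is an equivalence if and only if its homotopy fiber is contractible, because the long exact sequence of homotopy groups extends over all degrees. So $E$ is cartesian if and only if $\operatorname{tfib}E\simeq\ast$. By (H4) the total fiber can be computed one direction at a time: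
\begin{equation}\label{eq:tfib}
\operatorname{tfib}[E\to E']\simeq\operatorname{hofib}(\operatorname{tfib}E\to\operatorname{tfib}E'),
\end{equation}
naturally in the cube.

\section{The complex of a cube}\label{sec:linear}

To extract algebra from the hypothesis ``cartesian after every homotopy functor'', we test it on functors that retain only homotopy classes of maps and take values in Eilenberg--MacLane spectra, where being cartesian means that a sequence of abelian groups is exact. All these tests together are recorded by one complex in the following category.

Let $\mathbb Z\mathcal H$ be the additive category whose objects are finite formal sums $\bigoplus_jX_j$ of spaces. A morphism $\bigoplus_jX_j\to\bigoplus_iY_i$ is a matrix $(\varphi_{ij})$ with $\varphi_{ij}$ in the free abelian group $\mathbb Z[X_j,Y_i]$ on the set $[X_j,Y_i]$, and composition is matrix multiplication. The zero object is the empty sum. The one-point space is not zero: its endomorphism ring is $\mathbb Z$.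

Complexes are bounded, are written with lower indices, and have differentials $d_k:C_k\to C_{k+1}$. A \emph{contraction} of $C$ is a family $s_k:C_{k+1}\to C_k$ with $d_{k-1}s_{k-1}+s_kd_k=1$ on $C_k$ for all $k$, and $C$ is \emph{contractible} if it has one. The \emph{mapping fiber} of a chain map $f:P\to Q$ is the complex
\begin{equation}\label{eq:fib}
\operatorname{Fib}(f)_k=P_k\oplus Q_{k-1},\qquad d(p,q)=(dp,\;fp-dq).
\end{equation}
Formulas with elements, as in \eqref{eq:fib}, are shorthand for block matrices. The complex $\operatorname{Fib}(1_Q)$ has the contraction $s(q,q')=(q',0)$, since $ds(q,q')=(dq',q')$ and $sd(q,q')=(q-dq',0)$.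

\begin{definition}
Let $\mathcal X$ be a cube indexed by $\mathcal P(S)$, and choose a total order on $S$. The complex $C(\mathcal X)$ in $\mathbb Z\mathcal H$ has $C_k=\bigoplus_{|T|=k}\mathcal X(T)$, and the entry of $d$ from $\mathcal X(T)$ to $\mathcal X(T\cup\{j\})$, for $j\notin T$, is $(-1)^{\#\{i\in T:\,i<j\}}$ times the class of the edge $\mathcal X(T)\to\mathcal X(T\cup\{j\})$. All other entries are zero. For a cube $V$ of abelian groups the same formula defines a complex $\operatorname{Tot}(V)$ of abelian groups.
\end{definition}

The signs come from the exterior algebra. Let $e_T$ be the wedge of symbols $e_i$ $(i\in T)$ in increasing order; then $e_j\wedge e_T=(-1)^{\#\{i\in T:\,i<j\}}e_{T\cup\{j\}}$, so on the summand $\mathcal X(T)\otimes e_T$ the differential is left multiplication by $\sum_je_j$ combined with the edge maps. Three facts follow. We have $d^2=0$, since squares of $\mathcal X$ commute and $e_i\wedge e_j=-e_j\wedge e_i$. A change of the order on $S$ only changes the generators $e_T$ by signs, so it changes $C(\mathcal X)$ by a diagonal isomorphism with entries $\pm1$. And if $\mathcal X=[X\xrightarrow{f}Y]$ in direction $s$ and $s$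 is placed first, then $e_s\wedge e_T=e_{T\cup\{s\}}$ and $e_j\wedge e_s\wedge e_T=-e_s\wedge e_j\wedge e_T$ give
\begin{equation}\label{eq:Cfib}
C(\mathcal X)=\operatorname{Fib}\bigl(C(X)\xrightarrow{f}C(Y)\bigr),
\end{equation}
and likewise for $\operatorname{Tot}$.

Recall the Dold--Kan correspondence: the normalized chain functor $N$ from simplicial abelian groups to nonnegatively graded chain complexes is an equivalence with inverse $\operatorname{DK}$, and $\pi_i\operatorname{DK}(B)=H_i(B)$; a chain map that is surjective in positive degrees induces a Kan fibration. For a chain complex $B$ of abelian groups (we regard a complex $C$ as above as a chain complex with $C_k$ in degree $-k$), let $HB$ be the $\Omega$-spectrum with $j$th level $\operatorname{DK}(\tau_{\ge0}(B[j]))$. Here $B[j]$ is the shift of $B$ upward by $j$, and $\tau_{\ge0}$ discards negative degrees and replaces degree $0$ by the cycles. Then $\pi_iHB=H_i(B)$, so $H$ takes quasi-isomorphisms to equivalences. It takes a short exact sequence $0\to B'\to B\to B''\to0$ to a fiber sequence, since $HB\to HB''$ is a levelwise Kan fibration with fiber $HB'$. For an abelian group $V$ placed in degree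 $0$, the $m$th level of $HV$ is $\operatorname{DK}(V[m])$, an Eilenberg--MacLane space $K(V,m)$.

\begin{lemma}\label{lem:tot}
For a cube $V$ of abelian groups, the cube of spectra $HV$ is cartesian if and only if $\operatorname{Tot}(V)$ is exact.
\end{lemma}

\begin{proof}
First, $H\operatorname{Fib}(f)\simeq\operatorname{hofib}(HP\to HQ)$ naturally for chain maps $f:P\to Q$. Indeed, the chain map $\rho:P\oplus\operatorname{Fib}(1_Q)\to Q$, $\rho(p,q,q')=fp-q$, is surjective, its kernel $\{(p,fp,q')\}$ is $\operatorname{Fib}(f)$, and the inclusion of $P$ is a quasi-isomorphism whose composite with $\rho$ is $f$. Now we show by induction on the dimension that $\operatorname{tfib}(HV)\simeq H\operatorname{Tot}(V)$, naturally in $V$. For $0$-cubes both sides are $HV(\emptyset)$. The inductive step follows from \eqref{eq:tfib}, \eqref{eq:Cfib} and the first sentence. Finally $H\operatorname{Tot}(V)$ is contractible if and only if $\operatorname{Tot}(V)$ is exact.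
\end{proof}

\begin{lemma}\label{lem:contract}
A bounded complex $C$ in an additive category is contractible if and only if $\operatorname{Hom}(C_j,C)$ is exact for all $j$. A bounded complex $C$ in $\mathbb Z\mathcal H$ is contractible if and only if $\operatorname{Hom}(K,C)$ is exact for every space $K$.
\end{lemma}

\begin{proof}
A contraction of $C$ induces a contraction of $\operatorname{Hom}(K,C)$ for any object $K$. Conversely, suppose that all $\operatorname{Hom}(C_j,C)$ are exact. We construct $s_k$ by descending induction on $k$, starting with $s_k=0$ above the top degree. Given $s_k,s_{k+1}$ with $d_ks_k+s_{k+1}d_{k+1}=1$, put $z=1-s_kd_k:C_k\to C_k$. Then $d_kz=d_k-(1-s_{k+1}d_{k+1})d_k=0$, so $z$ is a cycle in $\operatorname{Hom}(C_k,C)$ and $z=d_{k-1}s_{k-1}$ for some $s_{k-1}$. This is the required identity on $C_k$. The second statement follows because each $C_j$ is a finite sum of spaces.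
\end{proof}

\begin{proposition}\label{prop:linear}
If $\mathcal X$ is stably absolutely cartesian, in particular if it is absolutely cartesian, then $C(\mathcal X)$ is contractible.
\end{proposition}

\begin{proof}
For each space $K$, the functor $F_K(Y)=H(\mathbb Z[K,Y])$ factors through $\mathcal H$, so it is a spectrum-valued homotopy functor. As $F_K\circ\mathcal X$ is cartesian, Lemma~\ref{lem:tot} shows that $\operatorname{Tot}(\mathbb Z[K,\mathcal X])=\operatorname{Hom}_{\mathbb Z\mathcal H}(K,C(\mathcal X))$ is exact. Apply Lemma~\ref{lem:contract}.
\end{proof}

\section{Maps and squares}\label{sec:squares}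

In dimensions $1$ and $2$ the contractibility of $C(\mathcal X)$ forces the expected weak equivalences. The mechanism is elementary: if an identity map, which is a basis element of a free abelian group, is an integral combination of composites, then one of these composites is the identity.

\begin{proposition}\label{prop:squares}
Let $\mathcal X$ be an $n$-cube with $C(\mathcal X)$ contractible. If $n=1$, then $\mathcal X$ is a weak equivalence. If $n=2$, then two opposite edges of $\mathcal X$ are weak equivalences.
\end{proposition}

\begin{proof}
For $n=1$, the map $X_0\to X_1$ induces isomorphisms $\mathbb Z[K,X_0]\to\mathbb Z[K,X_1]$ that send basis elements to basis elements. So it induces bijections $[K,X_0]\to[K,X_1]$ for all $K$.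

For $n=2$, let the square have edges $b:A\to B$, $c:A\to C$, $p_B:B\to D$, $p_C:C\to D$. After changing signs of summands, contractibility gives for each $K$ an exact sequence
\[
0\to\mathbb Z[K,A]\xrightarrow{\ (b,-c)\ }\mathbb Z[K,B]\oplus\mathbb Z[K,C]\xrightarrow{\ (p_B,\,p_C)\ }\mathbb Z[K,D]\to0 .
\]
Let $\mathcal B_K$ be the bipartite graph with vertex set $[K,B]\sqcup[K,C]$ and one edge for each $a\in[K,A]$, joining the $B$-vertex $ba$ to the $C$-vertex $ca$. The first map is the boundary map of $\mathcal B_K$, whose cokernel is free on the set of components. So exactness says in particular: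
\begin{equation}\label{eq:components}
p_B\text{ and }p_C\text{ induce a bijection }\pi_0\mathcal B_K\to[K,D].
\end{equation}

The identity $s_0d_0=1_A$ writes $1_A$ as an integral combination of composites $rb$ and $r'c$ in $\mathcal H$. So $rb=1_A$ for some $r$ or $r'c=1_A$ for some $r'$; after transposing the square we may assume $rb=1_A$. Then $b$ is injective on $[K,-]$, so every $B$-vertex lies on at most one edge. A path between two distinct $C$-vertices would pass through a $B$-vertex lying on two edges, so each component contains at most one $C$-vertex. In the same way $d_1s_1=1_D$ gives $\sigma$ in $\mathcal H$ with $p_C\sigma=1_D$ or $p_B\sigma=1_D$.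

\emph{Case $p_C\sigma=1_D$.} For $\delta\in[K,D]$ the $C$-vertex $\sigma\delta$ maps to $\delta$, so by \eqref{eq:components} every component contains a $C$-vertex, hence exactly one. Thus $p_C$ is bijective on $[K,-]$. No $B$-vertex is isolated, so each lies on exactly one edge, and $b$ is bijective on $[K,-]$. The opposite edges $b$ and $p_C$ are weak equivalences.

\emph{Case $p_B\sigma=1_D$.} Now every component of every $\mathcal B_K$ contains a $B$-vertex. Consider the vertex $1_B$ of $\mathcal B_B$. If it lies on an edge $a$, then $ba=1_B$, and with $rb=1_A$ the map $b$ is an isomorphism in $\mathcal H$. Then for every $K$ each $B$-vertex lies on an edge, so each component contains exactly one $C$-vertex, and $p_C$ is bijective on $[K,-]$ by \eqref{eq:components}. If instead $1_B$ is isolated, note that $\sigma p_B$ and $1_B$ both map to $p_B\in[B,D]$. They lie in the same component, so $\sigma p_B=1_B$ and $p_B$ is an isomorphism in $\mathcal H$. Then each component contains exactly one $B$-vertex. A $C$-vertex is therefore not isolated, and distinct edges at it would end at distinct $B$-vertices; so it lies on exactly one edge, and $c$ is bijective on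 $[K,-]$. The opposite edges $c$ and $p_B$ are weak equivalences.
\end{proof}

\begin{corollary}\label{cor:squares}
For a square $\mathcal X$ the following are equivalent: $\mathcal X$ is absolutely cartesian; $\mathcal X$ is stably absolutely cartesian; $C(\mathcal X)$ is contractible; two opposite edges of $\mathcal X$ are weak equivalences. For a $1$-cube the first three conditions are equivalent to being a weak equivalence.
\end{corollary}

\begin{proof}
Each condition implies the next by definition, Proposition~\ref{prop:linear} and Proposition~\ref{prop:squares}. The last implies the first by Lemma~\ref{lem:formal}.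
\end{proof}

\section{A unit of the group ring of \texorpdfstring{$\mathbb Z/5$}{Z/5}}\label{sec:model}

In a larger cube the differential is a larger matrix, and it can be invertible through cancellation among many terms, in a way that no sequence of elementary moves reproduces. This section treats the simplest algebraic instance. Let $G$ be a cyclic group of order $5$ with generator $t$; think of $G$ as a group of self-equivalences of a space $W$, so that $\mathbb Z[G]$ consists of endomorphisms of $W$ in $\mathbb Z\mathcal H$. The element $u=1-t-t^{-1}$ is a unit with inverse $u^{-1}=1-t^2-t^3$: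
\begin{equation}\label{eq:unit}
(1-t-t^4)(1-t^2-t^3)=1-t^2-t^3-t+t^3+t^4-t^4+t^6+t^7=1 .
\end{equation}
A unit $v$ of $\mathbb Z[G]$ gives a contractible two-term complex $W\xrightarrow{v}W$ with contraction $v^{-1}$. The units $\pm a$ with $a\in G$ come, up to sign, from weak equivalences, and we want an additive invariant that kills them and detects $u$.

The logarithmic derivative does this. Write $\ell(b)$ for $b\in G$ regarded as an element of the group $G$ in additive notation, so that $\ell(ab)=\ell(a)+\ell(b)$. Let $\partial:\mathbb Z[G]\to\mathbb Z[G]\otimes G$ be the additive map with $\partial b=b\otimes\ell(b)$ for $b\in G$. It satisfies $\partial(vw)=v\,\partial w+w\,\partial v$, so $v\mapsto v^{-1}\partial v$ is a homomorphism on units. For $v=\pm a$ we get $1\otimes\ell(a)$, which is supported at the identity element of $G$; the coefficient at any other element vanishes. For $v=u$ we have $\partial u=(-t+t^{-1})\otimes\ell(t)$ and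
\[
u^{-1}\partial u=(1-t^2-t^3)(-t+t^4)\otimes\ell(t)=(-2t-t^2+t^3+2t^4)\otimes\ell(t).
\]
The coefficient at $t$ is $-2\ell(t)\ne0$.

The form of this invariant that generalizes is the bilinear pairing $\theta(v,w)=$ the coefficient at $t$ of $v\,\partial w$. On group elements,
\begin{equation}\label{eq:modeltheta}
\theta(a,b)=\ell(b)\ \text{ if }ab=t,\qquad \theta(a,b)=0\ \text{ otherwise.}
\end{equation}
The Leibniz rule becomes $\theta(a,bc)=\theta(ab,c)+\theta(ca,b)$, the invariant of a unit is $\theta(v^{-1},v)$, and the computation above reads
\begin{equation}\label{eq:thetau}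
\theta(u^{-1},u)=-2\ell(t).
\end{equation}

Two problems remain. The invariant must be defined for complexes of arbitrary spaces, because a decomposition of a cube into members of $\mathcal G_n$ may pass through any spaces. And $W\xrightarrow{u}W$ is not the complex of a cube, whose entries are single maps with prescribed signs. Sections~\ref{sec:theta}--\ref{sec:cubes} solve the first problem and Section~\ref{sec:L} the second.

\section{A pairing on the homotopy category}\label{sec:theta}

We want $\theta(f,h)$ for maps $f:Y\to X$ and $h:X\to Y$ in $\mathcal H$, still satisfying the Leibniz rule. In that rule the three terms involve the products $abc$, $cab$ and $bca$, so the condition ``$ab=t$'' of \eqref{eq:modeltheta} must be replaced by a condition on $fh$ that is unchanged when $fh$ is replaced by $hf$. These are endomorphisms of different spaces. For example, if $i:W\to X$ and $r:X\to W$ satisfy $ri=1_W$, then $t=r(it)$ must be treated on a par with the endomorphism $(it)r$ of $X$, which need not be invertible. We also need a meaning for $\ell(h)$. Both are provided by a category of endomorphisms in which $h$ becomes an isomorphism from $(X,fh)$ to $(Y,hf)$.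 It is obtained by formally inverting the endomorphisms.

\begin{definition}
The category $\mathcal E$ has as objects the pairs $(X,e)$ with $X\in\mathcal H$ and $e\in[X,X]$. Put $I(e,e')=\{a\in[X,X']:ae=e'a\}$. The set of morphisms $(X,e)\to(X',e')$ is the colimit of $I(e,e')\to I(e,e')\to\cdots$, indexed by $k=0,1,2,\dots$, along $a\mapsto ae$. The class of $a$ at stage $k$ is written $[a;k]$, so that $[ae;k+1]=[a;k]$. Composition is $[b;l][a;k]=[ba;k+l]$.
\end{definition}

One should read $[a;k]$ as $ae^{-k}$. Composition is well defined because $b(ae)=(be')a=(ba)e$. The identity of $(X,e)$ is $[1;0]$. We call $[e;0]$ the \emph{structure map} of $(X,e)$, and we write $a$ for $[a;0]$.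

\begin{lemma}\label{lem:E}
\begin{itemize}
\item[(a)] The structure map of $(X,e)$ is invertible, and every morphism of $\mathcal E$ commutes with the structure maps.
\item[(b)] For $f:Y\to X$ and $h:X\to Y$ in $\mathcal H$, the map $h:(X,fh)\to(Y,hf)$ is an isomorphism in $\mathcal E$.
\item[(c)] If $e$ and $e'$ are invertible in $\mathcal H$, then $[a;k]\mapsto ae^{-k}$ is a bijection from the morphisms $(X,e)\to(X',e')$ to $I(e,e')$, compatible with composition. Hence $(X,e)\cong(X',e')$ in $\mathcal E$ if and only if $ae=e'a$ for some isomorphism $a:X\to X'$ of $\mathcal H$.
\end{itemize}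
\end{lemma}

\begin{proof}
(a) The inverse is $[1;1]$, since $[e;1]=[1;0]$; and $[e';0][a;k]=[e'a;k]=[ae;k]=[a;k][e;0]$. (b) We have $h\in I(fh,hf)$ and $f\in I(hf,fh)$, and $[f;1][h;0]=[fh;1]=[1;0]$, $[h;0][f;1]=[hf;1]=[1;0]$. (c) The transition maps of the colimit are bijections, and $be'^{-l}ae^{-k}=bae^{-k-l}$.
\end{proof}

Fix from now on a space $W$ such that $\Gamma=\operatorname{Aut}_{\mathcal H}(W)$ is \emph{abelian}, and an element $g\in\Gamma$ with $g\ne1$. By Lemma~\ref{lem:E}(c), the automorphism group of $(W,g)$ in $\mathcal E$ is the centralizer of $g$ in $\Gamma$, which is $\Gamma$; and for $g'\in\Gamma$ we have $(W,g')\cong(W,g)$ only if $g'=g$. Let $\mathcal E_g$ be the groupoid of all objects of $\mathcal E$ isomorphic to $(W,g)$ and all isomorphisms between them. Choose for each object $x$ of $\mathcal E_g$ an isomorphism $\kappa_x:(W,g)\to x$, with $\kappa_{(W,g)}=1$. For a morphism $\alpha:x\to x'$ of $\mathcal E_g$ let $\ell(\alpha)$ be the element $\kappa_{x'}^{-1}\alpha\,\kappa_x$ of $\Gamma$, written additively. Then $\ell(\alpha\beta)=\ell(\alpha)+\ell(\beta)$. Commutativity of $\Gamma$ makes the target an abelian group, which the next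 definition needs.

\begin{definition}
For $f:Y\to X$ and $h:X\to Y$ in $\mathcal H$ put
\[
\theta_g(f,h)=\begin{cases}\ell\bigl(h:(X,fh)\to(Y,hf)\bigr)&\text{if }(X,fh)\in\mathcal E_g,\\[2pt] 0&\text{otherwise.}\end{cases}
\]
Extend $\theta_g$ bilinearly to $\mathbb Z[Y,X]\times\mathbb Z[X,Y]\to\Gamma$, and to morphisms of $\mathbb Z\mathcal H$ in opposite directions by $\theta_g(f,h)=\sum_{i,j}\theta_g(f_{ij},h_{ji})$. We write $\theta$ when $g$ is understood.
\end{definition}

\begin{lemma}\label{lem:theta}
\begin{itemize}
\item[(a)] For $a:X_1\to X_0$, $b:X_2\to X_1$, $c:X_0\to X_2$ in $\mathbb Z\mathcal H$,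
\begin{equation}\label{eq:cocycle}
\theta(a,bc)=\theta(ab,c)+\theta(ca,b).
\end{equation}
\item[(b)] If $f,h$ are morphisms of $\mathcal H$ and $fh$ is idempotent, then $\theta(f,h)=0$. This applies when $fh$ is an identity, and when $f$ or $h$ factors through $\ast$. In particular $\theta(1,1)=0$ for identity matrices.
\item[(c)] If $f,h$ are block matrices that are both upper triangular or both lower triangular, then $\theta(f,h)$ is the sum of the values of $\theta$ on the pairs of diagonal blocks.
\item[(d)] For $a,b\in\Gamma$ we have $\theta(a,b)=\ell(b)$ if $ab=g$, and $\theta(a,b)=0$ otherwise.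
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $a,b,c$ be morphisms of $\mathcal H$. The three terms refer to
\[
bc:(X_0,abc)\to(X_1,bca),\qquad c:(X_0,abc)\to(X_2,cab),\qquad b:(X_2,cab)\to(X_1,bca).
\]
The three objects are isomorphic by Lemma~\ref{lem:E}(b), so either all lie in $\mathcal E_g$ or none does, and in the first case $\ell(bc)=\ell(c)+\ell(b)$. For matrices, each of the three terms expands as a sum over triples of entries $(a_{ij},b_{jk},c_{ki})$, and the identity follows by multilinearity.

(b) If $e=fh$ is idempotent, the structure map of $(X,e)$ is an invertible idempotent, hence the identity. An isomorphism $(W,g)\cong(X,e)$ commutes with structure maps, so it would make the structure map of $(W,g)$ the identity, that is $g=1$ by Lemma~\ref{lem:E}(c). So $(X,e)\notin\mathcal E_g$. If $f$ or $h$ factors through $\ast$, then $e=\iota\pi$ with $\pi:X\to\ast$ and $\iota:\ast\to X$, and $\pi\iota=1_\ast$ makes $e$ idempotent.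

(c) For blocks $i\ne j$, one of $f_{ij}$ and $h_{ji}$ is zero.

(d) $(W,ab)\in\mathcal E_g$ if and only if $ab=g$, and then $\kappa_{(W,g)}=1$ gives the value.
\end{proof}

Part (d) shows that $\theta_g$ restricts to the pairing \eqref{eq:modeltheta}. The hypothesis $g\ne1$ enters only in (b), and it cannot be dropped: for $g=1$ the same definition gives $\theta(a^{-1},a)=\ell(a)$ for $a\in\Gamma$, so the invariant below would not vanish on self-equivalences of $W$.

\section{Torsion of contractible complexes}\label{sec:torsion}

For a two-term complex $d_0:C_0\to C_1$ with $d_0$ invertible, Section~\ref{sec:model} suggests the invariant $\theta(d_0^{-1},d_0)$. In general the inverse is replaced by a contraction.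

\begin{definition}
For a bounded contractible complex $C$ in $\mathbb Z\mathcal H$ with contraction $s$, put
\[
\tau_g(C)=\sum_k(-1)^k\,\theta_g(s_k,d_k)\in\Gamma .
\]
\end{definition}

\begin{lemma}\label{lem:indep}
$\tau_g(C)$ does not depend on the contraction.
\end{lemma}

\begin{proof}
Let $s'$ be another contraction and $\delta=s'-s$, so that $d_{k-1}\delta_{k-1}+\delta_kd_k=0$. Because $C$ is contractible, $\delta$ is a commutator of $d$ with a map of degree $-2$. Explicitly, let $\eta_k=s_{k-1}\delta_k:C_{k+1}\to C_{k-1}$; then
\[
d_{k-1}\eta_k=(1-s_kd_k)\delta_k=\delta_k+s_k\delta_{k+1}d_{k+1}=\delta_k+\eta_{k+1}d_{k+1},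
\]
so $\delta_k=d_{k-1}\eta_k-\eta_{k+1}d_{k+1}$. Put $a_k=\theta(d_{k-1}\eta_k,d_k)$. By \eqref{eq:cocycle} with $(a,b,c)=(\eta_{k+1},d_{k+1},d_k)$ and $d_{k+1}d_k=0$, we get $\theta(\eta_{k+1}d_{k+1},d_k)=-a_{k+1}$. Hence $\theta(\delta_k,d_k)=a_k+a_{k+1}$, and $\sum_k(-1)^k(a_k+a_{k+1})=0$ because only finitely many $a_k$ are nonzero.
\end{proof}

The invariant is not preserved by arbitrary isomorphisms of complexes (otherwise it could not tell $u$ from $1$), but its change is explicit. Call an isomorphism of $\mathbb Z\mathcal H$ \emph{monomial} if its matrix has exactly one nonzero entry in each row and column, this entry being $\pm\varphi$ with $\varphi$ an isomorphism of $\mathcal H$. Call an automorphism \emph{unipotent} if it is block triangular with identity diagonal blocks.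

\begin{lemma}\label{lem:iso}
Let $\alpha:C\to C'$ be an isomorphism of bounded complexes in $\mathbb Z\mathcal H$, with $C$ contractible. Then $C'$ is contractible and
\[
\tau_g(C')=\tau_g(C)+\sum_k(-1)^k\theta(\alpha_k,\alpha_k^{-1}).
\]
If each $\alpha_k$ is monomial or unipotent, then $\tau_g(C')=\tau_g(C)$.
\end{lemma}

\begin{proof}
We have $d'_k=\alpha_{k+1}d_k\alpha_k^{-1}$, and $s'_k=\alpha_ks_k\alpha_{k+1}^{-1}$ is a contraction of $C'$. Fix $k$ and write $f=s_k$, $h=d_k$, $\alpha=\alpha_k$, $\beta=\alpha_{k+1}$. Identity \eqref{eq:cocycle} for $(a,b,c)=(\alpha f,\beta^{-1},\beta h\alpha^{-1})$ and for $(a,b,c)=(\alpha f,h,\alpha^{-1})$ gives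
\[
\theta(\alpha f,h\alpha^{-1})=\theta(\alpha f\beta^{-1},\beta h\alpha^{-1})+\theta(\beta hf,\beta^{-1}),\qquad
\theta(\alpha f,h\alpha^{-1})=\theta(\alpha fh,\alpha^{-1})+\theta(f,h).
\]
Therefore
\[
\theta(s'_k,d'_k)-\theta(s_k,d_k)=\theta(\alpha_ks_kd_k,\alpha_k^{-1})-\theta(\alpha_{k+1}d_ks_k,\alpha_{k+1}^{-1}).
\]
Multiply by $(-1)^k$, sum, and shift the index in the last term: the total is $\sum_k(-1)^k\theta\bigl(\alpha_k(s_kd_k+d_{k-1}s_{k-1}),\alpha_k^{-1}\bigr)$, which is the stated correction. If $\alpha_k$ is monomial, then $\theta(\alpha_k,\alpha_k^{-1})$ is a sum of terms $\theta(\varphi,\varphi^{-1})$, which vanish by Lemma~\ref{lem:theta}(b). If $\alpha_k$ is unipotent, then $\alpha_k^{-1}$ is triangular of the same kind with identity diagonal blocks, and parts (c) and (b) of Lemma~\ref{lem:theta} give zero.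
\end{proof}

\begin{lemma}\label{lem:ext}
Let $C_k=C'_k\oplus C''_k$ with $d=\begin{pmatrix}d'&x\\0&d''\end{pmatrix}$, so that $C'$ is a subcomplex with quotient $C''$. If two of $C',C,C''$ are contractible, so is the third, and then $\tau_g(C)=\tau_g(C')+\tau_g(C'')$.
\end{lemma}

\begin{proof}
For each space $K$ the sequence $0\to\operatorname{Hom}(K,C')\to\operatorname{Hom}(K,C)\to\operatorname{Hom}(K,C'')\to0$ is a short exact sequence of complexes, so the first claim follows from the long exact sequence and Lemma~\ref{lem:contract}. Given contractions $s',s''$, put $s=\begin{pmatrix}s'&-s'xs''\\0&s''\end{pmatrix}$. The diagonal blocks of $ds+sd$ are identities. Using $d's'=1-s'd'$ and $s''d''=1-d''s''$, the off-diagonal block is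
\[
(-d's'xs''+xs'')+(s'x-s'xs''d'')=s'd'xs''+s'xd''s''=s'(d'x+xd'')s''=0,
\]
since $d'x+xd''$ is the off-diagonal block of $d^2$. So $s$ is a contraction of $C$, and Lemma~\ref{lem:theta}(c) gives the formula.
\end{proof}

\begin{lemma}\label{lem:fib}
If $f:P\to Q$ is a chain map of contractible complexes, then $\operatorname{Fib}(f)$ is contractible and $\tau_g(\operatorname{Fib}f)=\tau_g(P)-\tau_g(Q)$.
\end{lemma}

\begin{proof}
In \eqref{eq:fib} the summands $Q_{k-1}$ form a subcomplex $C'$ with quotient $P$. It has $d'_k=-d_{k-1}$ and contraction $s'_k=-s_{k-1}$, so $\tau_g(C')=\sum_k(-1)^k\theta(s_{k-1},d_{k-1})=-\tau_g(Q)$. Apply Lemma~\ref{lem:ext}.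
\end{proof}

Composition is less direct, since $\operatorname{Fib}(hf)$ does not contain $Q$ and so is not an extension of $\operatorname{Fib}(h)$ by $\operatorname{Fib}(f)$. It becomes one after adding $\operatorname{Fib}(1_Q)$ and making a unipotent change of basis.

\begin{lemma}\label{lem:comp}
Let $f:P\to Q$ and $h:Q\to R$ be chain maps of bounded complexes in $\mathbb Z\mathcal H$. If two of $\operatorname{Fib}(f)$, $\operatorname{Fib}(h)$, $\operatorname{Fib}(hf)$ are contractible, so is the third, and $\tau_g(\operatorname{Fib}(hf))=\tau_g(\operatorname{Fib}f)+\tau_g(\operatorname{Fib}h)$.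
\end{lemma}

\begin{proof}
Consider the chain map $\Psi=\begin{pmatrix}f&1\\0&h\end{pmatrix}:P\oplus Q\to Q\oplus R$. We describe $\operatorname{Fib}(\Psi)$, with coordinates $(p,q;q',r)$, in two ways.

First, its differential is $(p,q;q',r)\mapsto(dp,dq;\,fp+q-dq',\,hq-dr)$. The coordinates $(p,q')$ form a subcomplex equal to $\operatorname{Fib}(f)$, and the quotient, with coordinates $(q,r)$, is $\operatorname{Fib}(h)$.

Second, let $U=\begin{pmatrix}1&0\\-f&1\end{pmatrix}$ on $P\oplus Q$ and $U'=\begin{pmatrix}1&0\\-h&1\end{pmatrix}$ on $Q\oplus R$; these are chain automorphisms, and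
\[
U'\Psi U=U'\begin{pmatrix}0&1\\-hf&h\end{pmatrix}=\begin{pmatrix}0&1\\-hf&0\end{pmatrix}=:\Psi' .
\]
The map $(x;y)\mapsto(U^{-1}x;U'y)$ is an isomorphism $\operatorname{Fib}(\Psi)\to\operatorname{Fib}(\Psi')$, unipotent in each degree. The differential of $\operatorname{Fib}(\Psi')$ is $(dp,dq;\,q-dq',\,-hfp-dr)$, so the monomial isomorphism $(p,q;q',r)\mapsto\bigl((p,-r),(q,q')\bigr)$ identifies $\operatorname{Fib}(\Psi')$ with $\operatorname{Fib}(hf)\oplus\operatorname{Fib}(1_Q)$. In the contraction $(q,q')\mapsto(q',0)$ of $\operatorname{Fib}(1_Q)$ the only nonzero block is an identity, and it is paired in $\theta$ with the identity block of $d$; so $\tau_g(\operatorname{Fib}1_Q)=0$ by Lemma~\ref{lem:theta}(b).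

By the second description and Lemmas~\ref{lem:iso} and~\ref{lem:ext}, $\operatorname{Fib}(\Psi)$ is contractible if and only if $\operatorname{Fib}(hf)$ is, and then both have the same $\tau_g$. Now apply Lemma~\ref{lem:ext} to the first description.
\end{proof}

\begin{remark}
The pairing $\theta_g$ depends on the choice of the $\kappa_x$, but $\tau_g$ does not. Another choice changes $\theta_g(f,h)$ by $\phi(hf)-\phi(fh)$ for a function $\phi$ on objects of $\mathcal E$ that vanishes outside $\mathcal E_g$, extended additively and over diagonal entries. The change in $\tau_g(C)$ is $-\sum_k(-1)^k\phi(s_kd_k+d_{k-1}s_{k-1})=-\sum_k(-1)^k\phi(1_{C_k})=0$, as $(X,1)\notin\mathcal E_g$.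
\end{remark}

\section{Torsion of cubes}\label{sec:cubes}

For a cube $\mathcal X$ with $C(\mathcal X)$ contractible put $\tau_g(\mathcal X)=\tau_g(C(\mathcal X))$. By Proposition~\ref{prop:linear} this is defined for all stably absolutely cartesian cubes.

\begin{proposition}\label{prop:cubes}
\begin{itemize}
\item[(a)] Contractibility of $C(\mathcal X)$ and the value $\tau_g(\mathcal X)$ do not depend on the order of $S$ and are invariant under weak equivalence of cubes.
\item[(b)] If $C(X)$ and $C(Y)$ are contractible, so is $C[X\to Y]$, and $\tau_g[X\to Y]=\tau_g(X)-\tau_g(Y)$.
\item[(c)] If two of the cubes $[X\to Y]$, $[Y\to Z]$ and their composition $[X\to Z]$ have contractible complexes, so does the third, and $\tau_g[X\to Z]=\tau_g[X\to Y]+\tau_g[Y\to Z]$.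
\item[(d)] Every cube in $\mathcal C_n$ has contractible complex and $\tau_g=0$.
\item[(e)] For $n\ge1$ the constant $n$-cube satisfies $\tau_g(\underline\ast)=0$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Reorderings of $S$ and objectwise weak equivalences induce monomial isomorphisms of complexes; use Lemma~\ref{lem:iso}. By (a) we may place the relevant direction first, so (b) and (c) follow from \eqref{eq:Cfib} and Lemmas~\ref{lem:fib} and~\ref{lem:comp}.

(d) Let $\mathcal K_n$ be the class of $n$-cubes with contractible complex and $\tau_g=0$. A weak equivalence $x$ has the contraction $x^{-1}$, and $\theta(x^{-1},x)=0$ by Lemma~\ref{lem:theta}(b); so $\mathcal C_1\subset\mathcal K_1$. Suppose $\mathcal C_{n-1}\subset\mathcal K_{n-1}$. Then $\mathcal K_n$ contains all maps between cubes of $\mathcal C_{n-1}$ by (b), is closed under weak equivalence by (a), and is closed under composition and cancellation by (c). Hence $\mathcal C_n\subset\mathcal K_n$.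

(e) The cube $\underline\ast$ lies in $\mathcal C_n$, being an iterated map of copies of $1_\ast$.
\end{proof}

\begin{lemma}\label{lem:unwind}
Let $N\ge2$. If $(\mathrm Q_n)$ holds for $3\le n\le N$, then for $1\le n\le N$ every absolutely cartesian $n$-cube lies in $\mathcal C_n$. If $(\mathrm Q_n^{\mathrm{st}})$ holds for $3\le n\le N$, then for $1\le n\le N$ every stably absolutely cartesian $n$-cube lies in $\mathcal C_n$.
\end{lemma}

\begin{proof}
For $n=1,2$ both claims follow from Corollary~\ref{cor:squares}, since a square with two opposite edges weak equivalences is a map between members of $\mathcal C_1$. Let $3\le n\le N$ and assume the first claim for $n-1$. Then $\mathcal C_n$ contains all maps between absolutely cartesian $(n-1)$-cubes and is closed under composition, so $\mathcal G_n\subset\mathcal C_n$. By $(\mathrm Q_n)$ and closure of $\mathcal C_n$ under weak equivalence, every absolutely cartesian $n$-cube lies in $\mathcal C_n$. The same words prove the second claim, with $\mathcal G_n^{\mathrm{st}}$ and $(\mathrm Q_n^{\mathrm{st}})$.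
\end{proof}

It remains to find an absolutely cartesian cube of low dimension with nonzero torsion.

\section{The cubes \texorpdfstring{$J$ and $L$}{J and L}}\label{sec:L}

We need a space $W$ with abelian $\Gamma$ and a self-map $t$ of order $5$. Fix a prime $p\equiv1\pmod5$ and an element $t$ of order $5$ in $(\mathbb Z/p)^\times$. The smallest choice is $p=11$, where $t=4$ has powers $4,5,9,3,1$. Let $W=B(\mathbb Z/p)$ be the bar construction, a $K(\mathbb Z/p,1)$ pointed by its unique vertex. Free homotopy classes of maps between Eilenberg--MacLane spaces $K(\pi,1)\to K(\pi',1)$ are homomorphisms $\pi\to\pi'$ up to conjugation, so $[W,W]$ is the multiplicative monoid $\mathbb Z/p$ and $\Gamma=(\mathbb Z/p)^\times$ is abelian. By functoriality of $B$, multiplication by $t$ induces a pointed homeomorphism of $W$, again called $t$, with $t^5=1$ strictly. Let $G\subset\Gamma$ be the subgroup generated by $t$, and $u=1-t-t^{-1}\in\mathbb Z[G]$ the unit of \eqref{eq:unit}.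

The plan is to place $W$ at some vertices in two adjacent levels of a cube and points elsewhere. The part of the differential between the copies of $W$ is then a matrix over $\mathbb Z[G]$ whose nonzero entries are signed elements of $G$, in the positions given by inclusions of subsets. Its determinant is a signed sum over the perfect matchings of the inclusion graph, and to obtain $u$ we want three matchings, with weights $1,t,t^{-1}$ and suitable signs. Writing $12$ for $\{1,2\}$ and so on, take
\[
\mathcal R_2=\{12,13,14,23,25\},\qquad \mathcal R_3=\{123,124,134,125,235\}.
\]
The inclusions of members of $\mathcal R_2$ in members of $\mathcal R_3$ are exactly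
\[
12\subset123,124,125;\quad 13\subset123,134;\quad 14\subset124,134;\quad 23\subset123,235;\quad 25\subset125,235 .
\]
They are shown in Figure~\ref{fig:theta}. A perfect matching of this graph is determined by the partner of $12$, so there are three.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth, c/.style={circle,draw,inner sep=2pt}, b/.style={rectangle,draw,inner sep=3pt}, l/.style={font=\small}]
\node[c] (a) at (0,0) {$12$};
\node[b] (z) at (9,0) {$123$};
\node[b] (t1) at (1.5,1.4) {$124$};
\node[c] (t2) at (3.5,1.4) {$14$};
\node[b] (t3) at (5.5,1.4) {$134$};
\node[c] (t4) at (7.5,1.4) {$13$};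
\node[b] (u1) at (1.5,-1.4) {$125$};
\node[c] (u2) at (3.5,-1.4) {$25$};
\node[b] (u3) at (5.5,-1.4) {$235$};
\node[c] (u4) at (7.5,-1.4) {$23$};
\draw[->] (a) -- node[l,above] {$1$} (z);
\draw[->] (a) -- node[l,above left] {$t$} (t1);
\draw[->] (t2) -- node[l,above] {$-1$} (t1);
\draw[->] (t2) -- node[l,above] {$-1$} (t3);
\draw[->] (t4) -- node[l,above] {$1$} (t3);
\draw[->] (t4) -- node[l,above right] {$-1$} (z);
\draw[->] (a) -- node[l,below left] {$t^{-1}$} (u1);
\draw[->] (u2) -- node[l,below] {$1$} (u1);
\draw[->] (u2) -- node[l,below] {$-1$} (u3);
\draw[->] (u4) -- node[l,below] {$1$} (u3);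
\draw[->] (u4) -- node[l,below right] {$1$} (z);
\end{tikzpicture}
\caption{The ten subsets of $\{1,\dots,5\}$ at which the $5$-cube $J$ has the value $W$ (circles: two elements; boxes: three elements) and all inclusions between them. Each label is the corresponding entry of the differential of $C(J)$; the edge map $W\to W$ of the cube is the label with its sign removed.}
\label{fig:theta}
\end{figure}

\begin{definition}
The $5$-cube $J$, indexed by the subsets of $\{1,\dots,5\}$, has $J(R)=W$ for $R\in\mathcal R_2\cup\mathcal R_3$ and $J(R)=\ast$ otherwise. The edge $12\to124$ is $t$, the edge $12\to125$ is $t^{-1}$, the other nine edges from $W$ to $W$ are identities, and every remaining edge is the unique pointed map from or to $\ast$. The $6$-cube $L=[\underline\ast\to J]$, indexed by the subsets of $\{0,1,\dots,5\}$, is the inclusion of base points, placed in direction $0$.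
\end{definition}

To see that $J$ is a strictly commutative cube of pointed spaces, it suffices to check its square faces. Such a face runs from a set of size $k$ to a set of size $k+2$, and $W$ occurs only in sizes $2$ and $3$, so the face starts or ends at $\ast$. It commutes because all edges are pointed. This is why $W$ is confined to two adjacent levels: no commutativity condition relates the edges from $W$ to $W$, and they can be chosen freely. The cube $L$ has $W$ at the ten sets $\{0\}\cup R$, of sizes $3$ and $4$, and $\ast$ elsewhere.

With the natural order, the block of $d_2$ in $C(J)$ between $W$-summands is the matrix $M$ over $\mathbb Z[G]$ given by $y=Mx$, where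
\begin{equation}\label{eq:M}
\begin{aligned}
y_{123}&=x_{12}-x_{13}+x_{23}, & y_{124}&=t\,x_{12}-x_{14}, & y_{134}&=x_{13}-x_{14},\\
y_{125}&=t^{-1}x_{12}+x_{25}, & y_{235}&=x_{23}-x_{25}. &&
\end{aligned}
\end{equation}
(The sign is $-$ exactly when the added element is the middle one of the three.)

\begin{lemma}\label{lem:M}
$M\in GL_5(\mathbb Z[G])$, and $(M^{-1})_{12,124}=(M^{-1})_{12,125}=-u^{-1}$.
\end{lemma}

\begin{proof}
The last four equations of \eqref{eq:M} are equivalent to
\[
x_{14}=tx_{12}-y_{124},\quad x_{13}=x_{14}+y_{134},\quad x_{25}=y_{125}-t^{-1}x_{12},\quad x_{23}=x_{25}+y_{235}.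
\]
Given these, the first equation reads $y_{123}=x_{12}-(tx_{12}-y_{124}+y_{134})+(y_{125}-t^{-1}x_{12}+y_{235})$, that is,
\[
u\,x_{12}=y_{123}-y_{124}+y_{134}-y_{125}-y_{235}.
\]
As $u$ is a unit, $Mx=y$ has exactly one solution for each $y\in\mathbb Z[G]^5$, and the last display gives the two entries.
\end{proof}

\section{\texorpdfstring{$L$}{L} is absolutely cartesian}\label{sec:abs}

The invertibility of $M$ is a statement about $\mathbb Z[G]$-modules, while the values $F(W)$ of a homotopy functor are arbitrary spaces. The proof splits off the contribution of $F(\ast)$, leaving a pointed diagram concentrated in two levels, and then filters that diagram by homotopy groups. The layers $\pi_m$ with $m\ge2$ are $\mathbb Z[G]$-modules, where $M$ acts invertibly. The bottom layer, made of $\pi_0$ and $\pi_1$, is not linear; it is killed because the homotopy limit only sees double loop spaces of the values. This is the purpose of the extra direction $0$.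

Throughout, $\mathcal D=\mathcal P_0(\{0,\dots,5\})$ and $\operatorname{holim}$ is taken over $\mathcal D$. A diagram $Y$ of pointed Kan complexes and pointed maps on $\mathcal D$ is \emph{admissible} if $Y_T$ is contractible whenever $|T|\notin\{3,4\}$.

\begin{lemma}\label{lem:adm}
Let $Y$ be admissible. Up to weak equivalence, $\operatorname{holim}Y$ is the total space of a Kan fibration with base $\prod_{|T|=3}\Omega^2Y_T$ and fiber $\prod_{|T|=4}\Omega^3Y_T$ over the base point. Consequently:
\begin{itemize}
\item[(a)] if $\pi_i(Y_T)=0$ at the base point for all $i\ge2$ and all $T$, then $\operatorname{holim}Y$ is contractible;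
\item[(b)] if all $Y_T$ are $m$-connected, with $m\ge3$, then $\operatorname{holim}Y$ is $(m-3)$-connected.
\end{itemize}
\end{lemma}

\begin{proof}
We first replace the contractible values by points. Let $Y'\subset Y$ have $Y'_T$ the base point for $|T|\le2$ and $Y'_T=Y_T$ otherwise; it is a subdiagram because the maps are pointed and sizes increase along maps. Let $Y'\to Y''$ collapse $Y'_T$ to a point for $|T|\ge5$; this is a map of diagrams because a superset of such a $T$ again has size at least $5$. Both $Y'\to Y$ and $Y'\to Y''$ are objectwise weak equivalences, so by (H1) we may assume $Y=Y''$.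

For $i=3,4$ let $Y^{(i)}$ agree with $Y$ in size $i$ and be a point elsewhere. The projection $Y\to Y^{(3)}$ is a map of diagrams, equal at each vertex to an identity or to a map to a point. It is an objectwise Kan fibration with fiber $Y^{(4)}$, so by (H1) and (H2) $\operatorname{holim}Y\to\operatorname{holim}Y^{(3)}$ is a Kan fibration with fiber $\operatorname{holim}Y^{(4)}$. Distinct sets of the same size are incomparable, so $Y^{(i)}$ is the product, over $|T|=i$, of the diagrams with value $Y_T$ at $T$ and a point elsewhere. For such a diagram the Bousfield--Kan formula retains only $\varphi_T:N\mathcal P_0(T)\to Y_T$, subject to the condition that $N\mathcal P_0(T')$ goes to the base point for each nonempty $T'\subsetneq T$. Now $N\mathcal P_0(T)$ is the barycentric subdivision of the simplex $\Delta^{|T|-1}$, and the union of the $N\mathcal P_0(T')$ is the subdivision of its boundary. So the homotopy limit is the space of pointed maps from a $(|T|-1)$-sphere to $Y_T$, which is $\Omega^{|T|-1}Y_T$.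

In case (a), base and fiber are contractible. In case (b), the base is $(m-2)$-connected and the fiber is $(m-3)$-connected. The long exact sequence gives both conclusions.
\end{proof}

The layers of the filtration must be identified with Eilenberg--MacLane spaces naturally, so that the identification applies to diagrams.

\begin{lemma}\label{lem:EM}
Let $m\ge2$. For pointed Kan complexes $A$ that are connected and have $\pi_i(A)=0$ for $i\ne m$, there is a zigzag of weak equivalences between $A$ and $\operatorname{DK}(\pi_m(A)[m])$, natural for pointed maps.
\end{lemma}

\begin{proof}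
Let $\tilde{\mathbb Z}[A]$ be the free simplicial abelian group on $A$ modulo the base point, and $N=N\tilde{\mathbb Z}[A]$, so that $H_i(N)=\tilde H_i(A)$. Let $\tau_{\le m}N$ be the quotient complex $\cdots\to0\to N_m/dN_{m+1}\to N_{m-1}\to\cdots\to N_0$, which has the homology of $N$ in degrees at most $m$ and none above. The kernel of $N_m/dN_{m+1}\to N_{m-1}$ is $\tilde H_m(A)$, so there are natural maps
\[
A\to\tilde{\mathbb Z}[A]\cong\operatorname{DK}(N)\to\operatorname{DK}(\tau_{\le m}N)\leftarrow\operatorname{DK}\bigl(\tilde H_m(A)[m]\bigr).
\]
The map $A\to\tilde{\mathbb Z}[A]$ induces the Hurewicz homomorphism on homotopy groups. By the Hurewicz theorem, $\tilde H_i(A)=0$ for $i<m$ and $\pi_m(A)\to\tilde H_m(A)$ is a natural isomorphism. Hence $A$, $\operatorname{DK}(\tau_{\le m}N)$ and $\operatorname{DK}(\tilde H_m(A)[m])$ are connected with homotopy only in degree $m$, and the maps from the first and the third to the second are isomorphisms on $\pi_m$.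
\end{proof}

\begin{proposition}\label{prop:abs}
The cube $L$ is absolutely cartesian, and $J$ is stably absolutely cartesian.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:spacesuffice} it suffices to treat a space-valued homotopy functor $F$, whose values we regard as Kan complexes.

\emph{Step 1: reduction to fibers.} Since $L$ is a cube of pointed spaces, there are maps of cubes $\underline\ast\to L\to\underline\ast$ with composite the identity. Apply $F$ and consider
\[
F(L(\emptyset))=F(\ast)\longrightarrow\operatorname{holim}F\circ L\xrightarrow{\ q\ }\operatorname{holim}F(\ast).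
\]
The composite is the inclusion $c$ of constants, a weak equivalence by (H3). So it suffices to show that $q$ is a weak equivalence, and for this that its homotopy fiber over $c(x)$ is contractible for each vertex $x$ of $F(\ast)$, since these points meet every component of the target. (If $F(\ast)$ is empty, source and target of $q$ are empty.) By (H2) this fiber is $\operatorname{holim}\Phi_\bullet$, where $\Phi_T=\operatorname{hofib}_x\bigl(F(L(T))\to F(\ast)\bigr)$. Give $\Phi_T$ the base point formed by the image of $x$ under $F(\ast\to L(T))$ and the constant path. The edges of $L$ are pointed, so $\Phi_\bullet$ is a diagram of pointed maps. If $L(T)=\ast$, then $\Phi_T$ is the homotopy fiber of an identity and is contractible; so $\Phi_\bullet$ is admissible. At the other ten vertices $\Phi_T=\Phi:=\operatorname{hofib}_x(F(W)\to F(\ast))$. Because $t$ is pointed and $t^5=1$ strictly, $G$ acts on $\Phi$ by pointed maps, and the edges between these ten vertices are $1,t,t^{-1}$ as in $L$.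

\emph{Step 2: the tower.} Let $P_m$ be a functorial Postnikov truncation of Kan complexes (for instance the $(m+1)$-coskeleton): a natural map $A\to P_mA$ that is bijective on $\pi_i$ for $i\le m$, with $\pi_i(P_mA)=0$ for $i>m$. Put $Z_0=\Phi_\bullet$ and $Z_m=\operatorname{hofib}(Z_{m-1}\to P_mZ_{m-1})$ for $m\ge1$, formed objectwise over the base points. All $Z_m$ and $P_mZ_{m-1}$ are admissible, since both constructions send contractible complexes to contractible complexes. By the long exact sequences and induction, $Z_m$ is objectwise $m$-connected for $m\ge1$, and $\pi_i(Z_m)\to\pi_i(\Phi_\bullet)$ is an isomorphism for $i>m$. By (H2), $\operatorname{holim}Z_m$ is the homotopy fiber of $\operatorname{holim}Z_{m-1}\to\operatorname{holim}P_mZ_{m-1}$. We show that $\operatorname{holim}P_mZ_{m-1}$ is contractible for all $m\ge1$. Then $\operatorname{holim}\Phi_\bullet\simeq\operatorname{holim}Z_m$ for all $m$; this is $(m-3)$-connected for every $m\ge3$ by Lemma~\ref{lem:adm}(b), and is therefore contractible.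

\emph{Step 3: the layers.} For $m=1$ the claim is Lemma~\ref{lem:adm}(a). Let $m\ge2$. Each value of $P_mZ_{m-1}$ is connected with homotopy only in degree $m$, where it is $V_T:=\pi_m(\Phi_T)$, naturally in $T$. By Lemma~\ref{lem:EM} and (H1), $\operatorname{holim}P_mZ_{m-1}\simeq\operatorname{holim}\operatorname{DK}(V[m])$. Extend $V$ to a $6$-cube of abelian groups by $V_\emptyset=0$. Then $V_T=0$ except at the ten vertices, where $V_T=\pi_m(\Phi)$ is a $\mathbb Z[G]$-module. By \eqref{eq:Cfib} and \eqref{eq:M}, $\operatorname{Tot}(V)$ is
\[
\pi_m(\Phi)^5\xrightarrow{\ -M\ }\pi_m(\Phi)^5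
\]
in degrees $3$ and $4$, and it is exact by Lemma~\ref{lem:M}. By Lemma~\ref{lem:tot} the cube $HV$ is cartesian, hence so is its $m$th level $\operatorname{DK}(V[m])$. Its value at $\emptyset$ is a point, so $\operatorname{holim}\operatorname{DK}(V[m])$ is contractible. This proves that $L$ is absolutely cartesian.

Finally let $F$ be spectrum-valued. The constant cube $F\circ\underline\ast$ has contractible total fiber, so \eqref{eq:tfib} gives $\ast\simeq\operatorname{tfib}(F\circ L)\simeq\Omega\operatorname{tfib}(F\circ J)$. A spectrum whose loop spectrum is contractible is contractible, so $F\circ J$ is cartesian.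
\end{proof}

For $J$ and space-valued $F$, the analogue of Lemma~\ref{lem:adm} has single loop spaces in the base, so part (a) is not available: $\pi_1(\Phi)$ survives, it need not be abelian, and $M$ has no meaning on it. The argument therefore does not decide whether $J$ is absolutely cartesian.

\section{The torsion of \texorpdfstring{$J$ and $L$}{J and L}}\label{sec:value}

If $\ast$ were the zero object of $\mathbb Z\mathcal H$, then $C(J)$ would be the two-term complex given by $M$ and its torsion would be $\theta(M^{-1},M)$. It is not, but $C(J)$ contains $C(\underline\ast)$ as a retract, and all corrections factor through $\ast$, where $\theta$ vanishes.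

\begin{lemma}\label{lem:contraction}
Let $(W',g)$ be any choice of data as in Section~\ref{sec:theta}. Then $\tau_g(J)=\theta_g(M^{-1},M)$, where $M$ and $M^{-1}$ are regarded as matrices over $\mathbb Z[G]\subset\mathbb Z[W,W]$.
\end{lemma}

\begin{proof}
Let $C=C(J)$, and let $\iota:C(\underline\ast)\to C$ and $\pi:C\to C(\underline\ast)$ be the diagonal chain maps induced by $\underline\ast\to J\to\underline\ast$. Put $e=\iota\pi$, a chain map. On a $\ast$-summand $e=1$, and on a $W$-summand $e=\varepsilon$, the composite $W\to\ast\to W$. For $a\in G$ we have $\varepsilon a=\varepsilon$, and $a\varepsilon=\varepsilon$ because $a$ is pointed; so $1-\varepsilon$ commutes with $\mathbb Z[G]$, and with $M^{-1}$. For $k=2,3$ let $i_k:W^{\oplus5}\to C_k$ and $r_k:C_k\to W^{\oplus5}$ be the inclusion of and the projection to the $W$-summands. Then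
\[
r_3d_2i_2=M,\qquad 1-e=i_k(1-\varepsilon)r_k\ \text{ on }C_k\ (k=2,3),\qquad 1-e=0\ \text{ on }C_k\ (k\ne2,3),
\]
and hence $r_k(1-e)=(1-\varepsilon)r_k$ and $(1-e)i_k=i_k(1-\varepsilon)$. Let $s_\ast$ be a contraction of $C(\underline\ast)$, which is the mapping fiber of an identity; its entries are integers. Let $\sigma=i_2M^{-1}(1-\varepsilon)r_3:C_3\to C_2$, and let $\sigma$ be zero in other degrees. We claim that $s=\iota s_\ast\pi+\sigma$ is a contraction of $C$. Since $\iota,\pi$ are chain maps, $d\,\iota s_\ast\pi+\iota s_\ast\pi\,d=\iota(ds_\ast+s_\ast d)\pi=e$. It remains to check $d\sigma+\sigma d=1-e$. In degrees $k\ne2,3$ both sides are zero. On $C_2$ the left side is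
\[
\sigma d_2=i_2M^{-1}r_3(1-e)d_2=i_2M^{-1}r_3d_2(1-e)=i_2M^{-1}(r_3d_2i_2)(1-\varepsilon)r_2=1-e,
\]
and on $C_3$ it is
\[
d_2\sigma=d_2(1-e)i_2M^{-1}r_3=(1-e)d_2i_2M^{-1}r_3=i_3(1-\varepsilon)(r_3d_2i_2)M^{-1}r_3=1-e .
\]
The entries of $\iota s_\ast\pi$ and of $M^{-1}\varepsilon$ are integer multiples of maps that factor through $\ast$, so they contribute nothing to $\tau_g$ by Lemma~\ref{lem:theta}(b). What remains is $(-1)^2\theta_g(i_2M^{-1}r_3,d_2)=\theta_g(M^{-1},M)$.
\end{proof}

\begin{proposition}\label{prop:value}
For the data $(W,t)$ we have $\tau_t(J)=-2\ell(t)$ and $\tau_t(L)=2\ell(t)\neq0$. For $p=11$ and $t=4$, the invariant $\tau_t(L)$ is the element $4^2=5\ne1$ of $(\mathbb Z/11)^\times$.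
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:theta}(d), $\theta_t$ restricted to $\mathbb Z[G]$ is the pairing \eqref{eq:modeltheta}; in particular $\theta_t(v,\pm1)=0$ for $v\in\mathbb Z[G]$, since $\ell(1)=0$. In $\theta_t(M^{-1},M)=\sum\theta_t((M^{-1})_{ij},M_{ji})$ only the entries $M_{124,12}=t$ and $M_{125,12}=t^{-1}$ can therefore contribute. By Lemma~\ref{lem:M} and \eqref{eq:thetau},
\[
\theta_t(M^{-1},M)=\theta_t(-u^{-1},t)+\theta_t(-u^{-1},t^{-1})=\theta_t(u^{-1},1-t-t^{-1})=-2\ell(t).
\]
Lemma~\ref{lem:contraction} gives $\tau_t(J)$, and parts (b) and (e) of Proposition~\ref{prop:cubes} give $\tau_t(L)=-\tau_t(J)$. The element $2\ell(t)$ is nonzero because $t$ has order $5$.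
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose $(\mathrm Q_n)$ holds for $n=3,4,5,6$. The $6$-cube $L$ is absolutely cartesian by Proposition~\ref{prop:abs}, so $L\in\mathcal C_6$ by Lemma~\ref{lem:unwind}, and $\tau_t(L)=0$ by Proposition~\ref{prop:cubes}(d). This contradicts Proposition~\ref{prop:value}. So some $(\mathrm Q_n)$ with $3\le n\le6$ fails. Its ``if'' direction holds by Lemma~\ref{lem:formal}, so the ``only if'' direction is the one that fails.
\end{proof}

\begin{remark}\label{rem:which}
The inequality $\tau_t(L)\ne0$ shows that $L\notin\mathcal C_6$, but not that $L$ fails to be equivalent to a member of $\mathcal G_6$. If $J$ is absolutely cartesian, then $L=[\underline\ast\to J]$ belongs to $\mathcal G_6$, and $\tau_t(J)\ne0$ shows by the argument above that $(\mathrm Q_n)$ fails for some $n\in\{3,4,5\}$. In general, torsion vanishes on $\mathcal G_n$ only as long as it vanishes on all absolutely cartesian $(n-1)$-cubes, which is why the method locates a failure only within a range.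
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Dirichlet's theorem there are infinitely many primes $p\equiv1\pmod 5$. For each of them fix the data of Section~\ref{sec:L}, now written $W_p$, $\Gamma_p=(\mathbb Z/p)^\times$, $t_p$, $G_p$, $J^{(p)}$, $L^{(p)}$, and let $\tau_p$ be the invariant for $(W_p,t_p)$. Define pointed cubes by $L_6^{(p)}=L^{(p)}$ and $L^{(p)}_{n+1}=[\underline\ast\to L_n^{(p)}]$. They are absolutely cartesian by Proposition~\ref{prop:abs}, (H3) and Lemma~\ref{lem:formal}. By Propositions~\ref{prop:value} and~\ref{prop:cubes}(b),(e),
\[
\tau_p(L_n^{(p)})=(-1)^n\,2\ell(t_p),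
\]
which generates $G_p\cong\mathbb Z/5$. By Proposition~\ref{prop:cubes}(d), $L_n^{(p)}\notin\mathcal C_n$. This proves the first assertion.

Let $q\ne p$ be two such primes and $a\in\Gamma_p$. Then $(W_p,a)\not\cong(W_q,t_q)$ in $\mathcal E$: both endomorphisms are invertible, so by Lemma~\ref{lem:E}(c) an isomorphism would give $W_p\simeq W_q$, whereas the fundamental groups have different orders. This has two consequences.

First, $\tau_q(L_n^{(p)})=0$. Indeed $\theta_{t_q}(a,b)=0$ for $a,b\in G_p$, so $\tau_q(J^{(p)})=0$ by Lemma~\ref{lem:contraction}, and Proposition~\ref{prop:cubes}(b),(e) propagates this to all $L_n^{(p)}$.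

Second, for a cube $\mathcal X$ with contractible complex only finitely many $\tau_p(\mathcal X)$ are nonzero. Fix a contraction $s$. Expanding the entries of $s$ and $d$ in morphisms of $\mathcal H$, only finitely many pairs $(f,h)$ occur in the sums defining the $\tau_p(\mathcal X)$, and each object $(X,fh)$ is isomorphic to at most one $(W_p,t_p)$.

So $\mathcal X\mapsto(\tau_p(\mathcal X))_p$ maps absolutely cartesian $n$-cubes to $\bigoplus_p\Gamma_p$. It respects the three families of relations of $A_n$ by parts (a), (c) and (d) of Proposition~\ref{prop:cubes}, and so defines a homomorphism on $A_n$. The image of $[L_n^{(p)}]$ lies in the $p$th summand and generates $G_p$.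
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The statement on squares is part of Corollary~\ref{cor:squares}. Suppose $(\mathrm Q_n^{\mathrm{st}})$ holds for $n=3,4,5$. The $5$-cube $J$ is stably absolutely cartesian by Proposition~\ref{prop:abs}, so $J\in\mathcal C_5$ by Lemma~\ref{lem:unwind}, and $\tau_t(J)=0$ by Proposition~\ref{prop:cubes}(d). This contradicts Proposition~\ref{prop:value}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Eldred} Rosona Eldred, \emph{Absolutely homotopy-cartesian squares}, arXiv:1304.1662 (2013).
\end{thebibliography}
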